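\title{The never selectively $(a)$ cardinal can exceed the dominating number}

\begin{abstract}
Let $\mathfrak v_{\mathrm{ssa}}$ be the least cardinal $\kappa$ such that no almost disjoint family of size $\kappa$ on $\omega$ has a selectively $(a)$ Mr\'owka--Isbell space. In ZFC, $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}\le\mathfrak c$. We show that ZFC does not prove $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$: it is consistent that $\mathfrak d=\mathrm{cof}(\mathcal N)=\aleph_1<\mathfrak v_{\mathrm{ssa}}=\mathfrak c=\aleph_2$. The almost disjoint family is indexed along a tower whose complements become arbitrarily sparse, and the model is obtained by a countable support iteration of a Grigorieff-type tree forcing that is proper and has the Sacks property. We also show that $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$ is consistent.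
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An \emph{almost disjoint (a.d.) family} is a family $\mathcal A$ of infinite subsets of $\omega$ such that $a\cap b$ is finite for all distinct $a,b\in\mathcal A$. Its \emph{Mr\'owka--Isbell space} $\Psi(\mathcal A)$ has underlying set $\omega\cup\mathcal A$; the points of $\omega$ are isolated, and the basic neighborhoods of $a\in\mathcal A$ are the sets $\{a\}\cup(a\setminus F)$ with $F$ finite.

For a set $F$ and a cover $\mathcal U$ of a space, the \emph{star} of $F$ is $St(F,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap F\ne\emptyset\}$. A space $X$ is \emph{selectively $(a)$} if for every sequence $\langle\mathcal U_n:n<\omega\rangle$ of open covers of $X$ and every dense set $X_0\subseteq X$ there is a sequence $\langle A_n:n<\omega\rangle$ of subsets of $X_0$, each closed and discrete in $X$, such that $\{St(A_n,\mathcal U_n):n<\omega\}$ covers $X$. The \emph{never selectively $(a)$ cardinal} $\mathfrak v_{\mathrm{ssa}}$ is the least cardinal $\kappa$ such that there is no a.d.\ family $\mathcal A$ with $|\mathcal A|=\kappa$ for which $\Psi(\mathcal A)$ is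 selectively $(a)$.

Recall that the dominating number $\mathfrak d$ is the least size of a family $\mathcal F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g\le^* h$, that is, $g(n)\le h(n)$ for all but finitely many $n$, for some $h\in\mathcal F$. It satisfies $\aleph_1\le\mathfrak d\le\mathfrak c=2^{\aleph_0}$. Two facts are known in ZFC: every a.d.\ family with a selectively $(a)$ space has fewer than $\mathfrak c$ members, and $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}$. Thus
\[
\mathfrak d\le\mathfrak v_{\mathrm{ssa}}\le\mathfrak c ,
\]
and $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$ whenever $\mathfrak d=\mathfrak c$. The following question comes from the paper of Morgan and Da Silva \cite{MS}.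

\begin{quote}
\emph{Does ZFC prove $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$?}
\end{quote}

There is a reason to guess that it does: if the sets $A_n$ are required to be finite, then the threshold is exactly $\mathfrak d$, for every family (Proposition~\ref{prop:zfc}). The question is whether infinite closed discrete sets can do better. They can.

Throughout, a natural number $k$ is identified with $\{0,\dots,k-1\}$, so that $X\setminus k$ is the set of elements of $X$ that are at least $k$.

\begin{theorem}\label{thm:A}
Assume $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. There are an a.d.\ family $\mathcal A\in V$ with $|\mathcal A|=\aleph_1$ and a proper, $\omega^\omega$-bounding, $\aleph_2$-c.c.\ forcing $\mathbb P$ such that in $V^{\mathbb P}$ we have $\mathfrak d=\aleph_1$ and $\mathfrak c=\aleph_2$, and for every $f:\mathcal A\to\omega$ there is $P\subseteq\omega$ with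
\begin{equation*}
P\cap a\ \text{finite and}\ (P\cap a)\setminus f(a)\ne\emptyset\quad\text{for all }a\in\mathcal A.\tag{$\dagger$}
\end{equation*}
Hence in $V^{\mathbb P}$ the space $\Psi(\mathcal A)$ is selectively $(a)$, and $\mathfrak d=\aleph_1<\mathfrak v_{\mathrm{ssa}}=\aleph_2=\mathfrak c$.
\end{theorem}

The hypothesis $\mathrm{CH}+2^{\aleph_1}=\aleph_2$ holds in the constructible universe $L$. So the answer to the question is negative: if ZFC is consistent, then so is ZFC $+\ \mathfrak d=\aleph_1<\mathfrak v_{\mathrm{ssa}}=\mathfrak c=\aleph_2$.

The second theorem complements the answer in two directions. Let $\mathcal N$ be the ideal of Lebesgue null sets of reals, and let $\mathrm{cof}(\mathcal N)$ be the least size of a family of null sets such that every null set is contained in a member of the family. It is an upper bound for $\mathfrak d$ (see Section~\ref{sec:sacks}), so it is a natural next candidate for an upper bound of $\mathfrak v_{\mathrm{ssa}}$.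

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] In the model constructed in the proof of Theorem~\ref{thm:A}, moreover $\mathrm{cof}(\mathcal N)=\aleph_1$. So $\mathfrak v_{\mathrm{ssa}}\le\mathrm{cof}(\mathcal N)$ is not provable in ZFC.
\item[(2)] It is also consistent that $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$. So the statement $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$ is independent even of ZFC $+\ \mathfrak d<\mathfrak c$.
\end{enumerate}
\end{theorem}

Consistency and unprovability are meant relative to the consistency of ZFC. Section~\ref{sec:comb} removes the topology and proves the two ZFC bounds. Section~\ref{sec:plan} solves $(\dagger)$ for countable families and locates the obstacle at $\aleph_1$. Sections~\ref{sec:towers}--\ref{sec:iteration} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:sacks} and~\ref{sec:hechler} prove the two parts of Theorem~\ref{thm:B}.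

\medskip
\noindent\emph{Notation.} We write $[k,h)=\{x\in\omega:k\le x<h\}$; $X\subseteq^*Y$ means that $X\setminus Y$ is finite, and $X=^*Y$ means $X\subseteq^*Y\subseteq^*X$. In a forcing order, $q\le p$ means that $q$ is stronger than $p$. A set $E$ of conditions is \emph{open} if it is closed under taking stronger conditions, and a set $F$ is \emph{predense below $q$} if every $r\le q$ is compatible with a member of $F$.

\section{Selectivity as a property of the family}\label{sec:comb}

For an a.d.\ family $\mathcal A$ let
\[
\mathcal A^\perp=\{P\subseteq\omega: P\cap a\text{ is finite for all }a\in\mathcal A\}.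
\]
A set $P\subseteq\omega$ consists of isolated points, so it is discrete; it is closed in $\Psi(\mathcal A)$ if and only if no $a\in\mathcal A$ is in its closure, that is, if and only if $P\in\mathcal A^\perp$. An open cover matters only through the tails $a\setminus m$ that it assigns to the points $a$. This gives the following translation.

\begin{lemma}\label{lem:comb}
The space $\Psi(\mathcal A)$ is selectively $(a)$ if and only if for every sequence of functions $f_n:\mathcal A\to\omega$ $(n<\omega)$ there are sets $A_n\in\mathcal A^\perp$ such that
\begin{equation}\label{eq:catch}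
\text{for every }a\in\mathcal A\text{ there is }n\text{ with }(A_n\cap a)\setminus f_n(a)\neq\emptyset .
\end{equation}
\end{lemma}

\begin{proof}
Suppose that the combinatorial condition holds. Let open covers $\mathcal U_n$ and a dense set $X_0$ be given; $X_0$ contains all isolated points, so $\omega\subseteq X_0$. Let $f_n(a)$ be the least $m$ such that $\{a\}\cup(a\setminus m)$ is contained in a member of $\mathcal U_n$. Take $A_n\in\mathcal A^\perp$ satisfying \eqref{eq:catch} and put $A_n'=A_n\cup\{n\}\in\mathcal A^\perp$. The sets $A'_n$ are closed discrete subsets of $X_0$. If $x\in(A_n\cap a)\setminus f_n(a)$, then $x$ and $a$ lie in a common member of $\mathcal U_n$, so $a\in St(A'_n,\mathcal U_n)$. Also $n\in St(A_n',\mathcal U_n)$, because $\mathcal U_n$ covers the point $n$.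

Conversely, let $\Psi(\mathcal A)$ be selectively $(a)$ and let $f_n$ be given. Apply the definition to $X_0=\omega$ and to the covers $\mathcal U_n$ consisting of all singletons $\{m\}$, $m\in\omega$, and all sets $\{a\}\cup(a\setminus f_n(a))$, $a\in\mathcal A$. We obtain $A_n\in\mathcal A^\perp$. The only member of $\mathcal U_n$ containing $a$ is $\{a\}\cup(a\setminus f_n(a))$, so $a\in St(A_n,\mathcal U_n)$ means that $A_n$ meets $a\setminus f_n(a)$.
\end{proof}

In particular, if every $f:\mathcal A\to\omega$ admits a set $P$ as in $(\dagger)$, then $\Psi(\mathcal A)$ is selectively $(a)$: take $A_0=P$ for $f=f_0$, and $A_n=\emptyset$ for $n>0$.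

The known bounds have short proofs from Lemma~\ref{lem:comb}. We include them because they show what finite sets achieve and what limits all sets.

\begin{proposition}\label{prop:zfc}
Let $\mathcal A$ be an a.d.\ family.
\begin{enumerate}
\item[(1)] If $|\mathcal A|<\mathfrak d$, then for all $f_n:\mathcal A\to\omega$ there are finite sets $A_n$ satisfying \eqref{eq:catch}.
\item[(2)] If $|\mathcal A|\ge\mathfrak d$, then there are $f_n:\mathcal A\to\omega$ for which no sequence of finite sets satisfies \eqref{eq:catch}.
\item[(3)] If $|\mathcal A|=\mathfrak c$, then $\Psi(\mathcal A)$ is not selectively $(a)$.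
\end{enumerate}
Consequently $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}\le\mathfrak c$.
\end{proposition}

\begin{proof}
(1) Let $g_a(n)=\min(a\setminus f_n(a))$. Fewer than $\mathfrak d$ functions do not dominate, so there is $g$ with $g\not\le^*g_a$ for all $a$. Put $A_n=g(n)$. Given $a$, pick $n$ with $g_a(n)<g(n)$; then $g_a(n)\in(A_n\cap a)\setminus f_n(a)$.

(2) Closing a dominating family of size $\mathfrak d$ under finite modifications gives a family $\mathcal F$ of size $\mathfrak d$ such that every $g$ is bounded \emph{everywhere} by a member of $\mathcal F$. Let $a\mapsto g_a$ map $\mathcal A$ onto $\mathcal F$ and put $f_n(a)=g_a(n)$. If the $A_n$ are finite, choose $g$ with $A_n\subseteq g(n)$ for all $n$, and $a$ with $g\le g_a$ everywhere. Then $A_n\cap a\subseteq f_n(a)$ for all $n$.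

(3) There are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ sequences of members of $\mathcal A^\perp$. Let $a\mapsto\langle A^a_n:n<\omega\rangle$ map $\mathcal A$ onto the set of these sequences, and choose $f_n(a)$ with $A^a_n\cap a\subseteq f_n(a)$. For each $a$ the sequence $\langle A_n^a\rangle$ fails \eqref{eq:catch} at the point $a$.

For the last sentence, the branches of the tree $2^{<\omega}$ form an a.d.\ family of size $\mathfrak c$ on a countable set, so a.d.\ families of every size $\kappa<\mathfrak d$ exist, and their spaces are selectively $(a)$ by (1). This gives $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}$, and (3) gives $\mathfrak v_{\mathrm{ssa}}\le\mathfrak c$.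
\end{proof}

If no infinite set is almost disjoint from all members of $\mathcal A$, then $\mathcal A^\perp$ consists of the finite sets, and by (1) and (2) the space $\Psi(\mathcal A)$ is selectively $(a)$ exactly when $|\mathcal A|<\mathfrak d$. A family witnessing $\mathfrak d<\mathfrak v_{\mathrm{ssa}}$ must be far from this case: by (2) it needs infinite members of $\mathcal A^\perp$, and by the diagonal argument in (3) it needs more of them than $\mathcal A$ has members.

\section{The countable case and the obstacle at $\aleph_1$}\label{sec:plan}

Call $P$ a \emph{solution for $f$} if it satisfies $(\dagger)$. For countable families solutions always exist: choose one point in each set, avoiding the sets treated before.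

\begin{lemma}\label{lem:countable}
Let $b_0,b_1,\dots$ be a finite or infinite list of infinite subsets of $\omega$ with $b_i\cap b_j$ finite for $i\ne j$, and let $n_0,n_1,\dots$ be natural numbers. There is $Z\subseteq\bigcup_ib_i$ such that $Z\cap b_j$ is finite and $(Z\cap b_j)\setminus n_j\neq\emptyset$ for all $j$.
\end{lemma}

\begin{proof}
The set $b_i\setminus(n_i\cup\bigcup_{j<i}b_j)$ is infinite; pick a point $x_i$ in it and let $Z=\{x_i\}_i$. Then $x_j\in Z\cap b_j\subseteq\{x_0,\dots,x_j\}$ and $x_j\ge n_j$.
\end{proof}

Now let $|\mathcal A|=\aleph_1$. Under CH some $f$ has no solution, by Proposition~\ref{prop:zfc}(3). The plan is therefore to start from a model of CH, fix $\mathcal A$, and add solutions for all $f$ in an iteration of length $\omega_2$ while keeping $\mathfrak d=\aleph_1$. A forcing is \emph{$\omega^\omega$-bounding} if every $x\in\omega^\omega$ in the extension satisfies $x\le^*g$ for some $g$ in the ground model; modifying $g$ at finitely many places, we may ask that $x\le g$ everywhere. If the whole iteration is $\omega^\omega$-bounding and preserves $\omega_1$, then the $\aleph_1$ ground model functions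 remain dominating.

\begin{remark}\label{rem:finite}
Finite approximations do not work. Consider pairs $(s,F)$ with $s\subseteq\omega$ and $F\subseteq\mathcal A$ finite and $(s\cap a)\setminus f(a)\ne\emptyset$ for $a\in F$, where $(s',F')\le(s,F)$ if $s'$ end-extends $s$, $F'\supseteq F$, and $s'\setminus s$ misses $\bigcup F$. The union $P$ of the first coordinates of a generic filter is a solution for $f$. But $\omega\setminus\bigcup F$ is infinite, so the next point of $s$ can be chosen above $g(|s|)$ for any given $g$. By density the increasing enumeration of $P$ is not dominated by any ground model function.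
\end{remark}

So conditions must carry infinite information. The natural unit is ``all that concerns the first $\alpha$ members of $\mathcal A$''. We arrange $\mathcal A=\{a_\beta:\beta<\omega_1\}$ along a $\subseteq^*$-increasing sequence $\langle I_\alpha:\alpha<\omega_1\rangle$ in such a way that $I_\alpha$ almost contains $a_\beta$ for $\beta<\alpha$ and is almost disjoint from $a_\beta$ for $\beta\ge\alpha$. A condition of rank $\alpha$ will decide $P$ on a set $D=^*I_\alpha$ so that $(\dagger)$ is secured for all $a_\beta$ with $\beta<\alpha$. The remaining $a_\beta$ are almost untouched, and Lemma~\ref{lem:countable} allows us to raise the rank to any countable ordinal.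

The obstacle appears when we take the limit of a sequence of conditions, as we must in order to prove that $\omega_1$ is preserved and that no unbounded function is added. Let the conditions have ranks $\alpha_n$ increasing to $\delta$ and decided sets $D_0\subseteq D_1\subseteq\cdots$. Each $D_n$ is almost contained in $I_\delta$, but the finite errors may accumulate: the sets $D_n=I_{\alpha_n}\cup n$ have union $\omega$. In such a case $a_\delta$ has been decided without any care, and the limit is not a condition. We need every new decision to fall inside $I_\delta$.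

A step of the construction has the following form. We name a level $y$, and we receive an extension that decides nothing new at or below $y$. Its decided set $D$ is under control from some point $h(y)$ on, in the sense that $D\setminus h(y)\subseteq I_\alpha$ for a fixed $\alpha<\delta$, and it is arbitrary on the interval $[y+1,h(y))$. The remedy is to name a level $y$ for which this interval lies in $I_\delta$. Suppose for instance that $h(y)=2y+2$, that $I_\alpha\subseteq I_\delta$, and that $\omega\setminus I_\delta=\{1,5,13,29,\dots\}=\{2^{i+2}-3:i<\omega\}$, so that each point $y$ outside $I_\delta$ is followed by $2y+3>h(y)$. Naming $y=5$, we lose control of $D$ on $\{6,\dots,11\}$ only, and this does no harm since the next point outside $I_\delta$ is $13$. Naming $y=12$ would expose $13$. Hence the complements of the sets $I_\alpha$ should become sparser than any prescribed $h$. This is the one special property of the family that the proof uses.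

\section{Good towers}\label{sec:towers}

\begin{definition}\label{def:tower}
A \emph{good tower} is a sequence $\langle I_\alpha:\alpha<\omega_1\rangle$ of subsets of $\omega$ such that
\begin{itemize}
\item[(T1)] $I_0=\emptyset$, $I_\alpha\subseteq^*I_\beta$ for $\alpha<\beta$, and $a_\alpha:=I_{\alpha+1}\setminus I_\alpha$ is infinite for all $\alpha$;
\item[(T2)] for every $h\in\omega^\omega$ there is $\eta<\omega_1$ such that $y'>h(y)$ whenever $y<y'$ are in $\omega\setminus I_\eta$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:facts}
Let $\langle I_\alpha\rangle$ satisfy \emph{(T1)}.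
\begin{enumerate}
\item[(a)] Each $I_\alpha$ is co-infinite.
\item[(b)] If $\beta<\alpha$, then $a_\beta\subseteq^*I_\alpha$. If $\beta\ge\alpha$, then $a_\beta\cap I_\alpha$ is finite.
\item[(c)] $I_\alpha\subseteq^*I_\beta$ if and only if $\alpha\le\beta$.
\item[(d)] $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$ is an a.d.\ family of size $\aleph_1$, enumerated without repetition.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The infinite set $a_\alpha$ is disjoint from $I_\alpha$. (b) If $\beta<\alpha$, then $a_\beta\subseteq I_{\beta+1}\subseteq^*I_\alpha$. If $\beta\ge\alpha$, then $I_\alpha\subseteq^*I_\beta$ and $a_\beta\cap I_\beta=\emptyset$. (c) If $\beta<\alpha$, then the infinite set $a_\beta$ is almost contained in $I_\alpha\setminus I_\beta$. (d) If $\beta<\alpha$, then $a_\beta\subseteq^*I_\alpha$ and $a_\alpha\cap I_\alpha=\emptyset$, so $a_\alpha\cap a_\beta$ is finite; as both sets are infinite, they are distinct.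
\end{proof}

\begin{lemma}\label{lem:exist}
Under CH there is a good tower.
\end{lemma}

\begin{proof}
Let $\omega^\omega=\{h_\alpha:\alpha<\omega_1\}$. We construct a $\subseteq^*$-increasing sequence of co-infinite sets, starting with $I_0=\emptyset$. Given $I_\alpha$, choose recursively elements $y_0<y_1<\cdots$ of $\omega\setminus I_\alpha$ such that $y_{i+1}>h_\alpha(y_j)$ for all $j\le i$ and such that some element of $\omega\setminus I_\alpha$ lies strictly between $y_i$ and $y_{i+1}$. Let $I_{\alpha+1}=\omega\setminus\{y_i:i<\omega\}$. Then $I_\alpha\subseteq I_{\alpha+1}$, the set $a_\alpha=(\omega\setminus I_\alpha)\setminus\{y_i:i<\omega\}$ is infinite, and $\eta=\alpha+1$ witnesses (T2) for $h_\alpha$. At a limit $\lambda$, let $\alpha_0<\alpha_1<\cdots$ be cofinal in $\lambda$. The set $I_{\alpha_0}\cup\dots\cup I_{\alpha_i}=^*I_{\alpha_i}$ is co-infinite, so we can choose distinct points $y_i\notin I_{\alpha_0}\cup\dots\cup I_{\alpha_i}$. Let $I_\lambda=\omega\setminus\{y_i:i<\omega\}$; then $I_{\alpha_i}\setminus I_\lambda\subseteq\{y_0,\dots,y_{i-1}\}$, so $I_\alpha\subseteq^*I_\lambda$ for all $\alpha<\lambda$.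
\end{proof}

The property that keeps $\mathfrak d$ small also keeps the tower good, and this is what allows us to iterate.

\begin{lemma}\label{lem:preserve}
A good tower remains good in every extension that preserves $\omega_1$ and is $\omega^\omega$-bounding.
\end{lemma}

\begin{proof}
(T1) is absolute. A new $h$ is bounded everywhere by a ground model $g$, and the $\eta$ that witnesses (T2) for $g$ witnesses it for $h$.
\end{proof}

Property (T2) will be used only through the next lemma, which is the general form of the numerical example in Section~\ref{sec:plan}.

\begin{lemma}[Gap lemma]\label{lem:gap}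
Let $\langle I_\alpha\rangle$ be a good tower, let $h\in\omega^\omega$, let $\eta$ witness \emph{(T2)} for $h$, and let $\alpha,\eta\le\delta<\omega_1$. For all sufficiently large $m$ the following holds: if $y\ge m$, $y\notin I_\delta$, and $D\subseteq\omega$ satisfies $D\setminus h(y)\subseteq I_\alpha$, then $D\setminus(y+1)\subseteq I_\delta$.
\end{lemma}

\begin{proof}
Take any $m$ with $(I_\eta\cup I_\alpha)\setminus m\subseteq I_\delta$. Since $y\ge m$ and $y\notin I_\delta$, we have $y\notin I_\eta$. Let $x\in D$, $x>y$. If $x\ge h(y)$, then $x\in I_\alpha$. If $x<h(y)$, then $x\in I_\eta$, for otherwise (T2) would give $x>h(y)$. In both cases $x\in(I_\eta\cup I_\alpha)\setminus m\subseteq I_\delta$.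
\end{proof}

\section{The forcing $\mathbb Q_f$}\label{sec:forcing}

Fix a good tower and $f:\omega_1\to\omega$; we write $f(\beta)$ for the value prescribed for $a_\beta$. A node $t\in2^{<\omega}$ is read as an approximation to a subset of $\omega$, namely $P_t=\{x<|t|:t(x)=1\}$.

Let $D\subseteq\omega$. A \emph{$D$-tree} is a nonempty set $T\subseteq2^{<\omega}$, closed under initial segments, such that for every $t\in T$: if $|t|\in D$, exactly one of $t^\frown0$, $t^\frown1$ is in $T$, and if $|t|\notin D$, both are in $T$. Such a tree has nodes of every length, so $D$ is determined by $T$; more precisely, $D\cap k$ is determined by $T\cap2^{\le k}$. We write $D=D_T$ and call its elements the \emph{decided levels}. For $\beta<\omega_1$, a number $N$ is a \emph{$\beta$-bound} for $T$ if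
\[
P_t\cap a_\beta\subseteq N\quad\text{and}\quad(P_t\cap a_\beta)\setminus f(\beta)\neq\emptyset\qquad\text{for all }t\in T\text{ with }|t|\ge N .
\]
A $\beta$-bound guarantees, uniformly, that every branch of $T$ satisfies $(\dagger)$ at $a_\beta$.

\begin{definition}\label{def:Q}
A condition in $\mathbb Q=\mathbb Q_f$ is a $D$-tree $T$ such that $D=^*I_\alpha$ for some $\alpha<\omega_1$ and $T$ has a $\beta$-bound for every $\beta<\alpha$. The ordinal $\alpha$ is unique by Lemma~\ref{lem:facts}(c); it is the \emph{rank} $\alpha_T$ of $T$. The order is inclusion: $R\le T$ if and only if $R\subseteq T$.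
\end{definition}

The full tree $2^{<\omega}$ is the greatest condition, with $D=\emptyset$ and rank $0$, and $|\mathbb Q|\le\mathfrak c$. The set of decided levels is the same throughout the tree, but the value chosen at a decided level may depend on the node. The smallest example shows why this freedom is wanted.

\begin{example}\label{ex:tree}
We have $I_1=a_0$. Let $x_0<x_1$ be the two least elements of $a_0\setminus f(0)$, let $D=a_0\setminus\{x_0\}$, and let $T$ consist of all $t$ with $t(x)=0$ for $x\in D\setminus\{x_1\}$, $x<|t|$, and $t(x_1)=1-t(x_0)$ if $x_1<|t|$. Then $T$ is a $D$-tree, $P_t\cap a_0$ is $\{x_0\}$ or $\{x_1\}$ for $|t|>x_1$, and so $T$ is a condition of rank $1$ with $0$-bound $x_1+1$. On the side $t(x_0)=1$ all other points of $a_0$ receive the value $0$. If conditions were partial functions on $D$, keeping $x_0$ undecided would mean copying these zeros to the side $t(x_0)=0$, where no point of $a_0$ would be left in $P$. With trees, the two sides need only agree on which levels are decided. This is what makes Lemma~\ref{lem:amalg} below true.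
\end{example}

We use the following facts without further comment.
\begin{itemize}
\item[(Q1)] \emph{Bounds are inherited.} A $\beta$-bound for $T$ is a $\beta$-bound for every subtree of $T$, and every larger number is again a $\beta$-bound.
\item[(Q2)] \emph{Monotonicity.} If $R\le T$, then $D_T\subseteq D_R$, since a node of $R$ with two successors in $R$ has two successors in $T$. Hence $\alpha_T\le\alpha_R$ by Lemma~\ref{lem:facts}(c).
\item[(Q3)] \emph{Cones.} For $t\in T\in\mathbb Q$ let $T[t]$ be the set of nodes of $T$ comparable with $t$. It is a $(D_T\cup|t|)$-tree, so by (Q1) it is a condition below $T$ of the same rank.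
\item[(Q4)] \emph{Pruning.} Let $T$ be a $D$-tree and $Z\subseteq K\subseteq\omega\setminus D$. The tree \emph{$T$ pruned on $K$ along $Z$} is $\{t\in T:P_t\cap K=Z\cap|t|\}$. At a level in $K$ it keeps exactly one of the two successors of a node, and at the other levels it keeps all successors. So it is a $(D\cup K)$-tree contained in $T$.
\end{itemize}

The first lemma says that the decided set of an extension can be prescribed at will.

\begin{lemma}[Extension]\label{lem:ext}
Let $T\in\mathbb Q$ and $D_T\subseteq D'=^*I_{\alpha'}$. There is $R\le T$ with $D_R=D'$. In particular, $\mathbb Q^{\ge\xi}:=\{T\in\mathbb Q:\alpha_T\ge\xi\}$ is open dense for every $\xi<\omega_1$.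
\end{lemma}

\begin{proof}
Let $D=D_T$, $\alpha=\alpha_T$ and $K=D'\setminus D$; then $\alpha\le\alpha'$. For $\alpha\le\beta<\alpha'$ the sets $a_\beta\cap D$ and $a_\beta\setminus D'$ are finite by Lemma~\ref{lem:facts}(b), so $a_\beta\cap K$ is infinite. Lemma~\ref{lem:countable}, applied to these countably many sets and the numbers $f(\beta)$, gives $Z\subseteq K$ such that $Z\cap a_\beta$ is finite and contains a point $x_\beta\ge f(\beta)$ whenever $\alpha\le\beta<\alpha'$. Let $R$ be $T$ pruned on $K$ along $Z$; it is a $D'$-tree. For $\beta<\alpha$ it inherits a $\beta$-bound from $T$. For $\alpha\le\beta<\alpha'$ let $N$ exceed all elements of the finite set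
\[
(a_\beta\cap D)\cup(a_\beta\setminus D')\cup(a_\beta\cap Z).
\]
Let $t\in R$ with $|t|\ge N$. An element of $P_t\cap a_\beta$ lies in $D$, or outside $D'$, or in $K$ and then in $Z$; so it is below $N$. Moreover $x_\beta\in Z$ and $x_\beta<|t|$, so $x_\beta\in P_t$. Thus $N$ is a $\beta$-bound and $R\in\mathbb Q$.

The set $\mathbb Q^{\ge\xi}$ is open by (Q2). If $\alpha_T<\xi$, apply the first part to $D'=D_T\cup I_\xi=^*I_\xi$.
\end{proof}

The second lemma meets a dense set in all cones over level $k$ at once, without touching the tree up to level $k$. The only constraint is that the cones end up with the same decided set, and Lemma~\ref{lem:ext} provides that.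

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $T\in\mathbb Q$, $k\in\omega$, and let $E\subseteq\mathbb Q$ be open dense. There is $T'\le T$ with $T'\cap2^{\le k}=T\cap2^{\le k}$ (hence $D_{T'}\cap k=D_T\cap k$) and $T'[t]\in E$ for every $t\in T'\cap2^k$.
\end{lemma}

\begin{proof}
Let $T\cap2^k=\{t_0,\dots,t_l\}$; every cone $T[t_i]$ has decided set $D_T\cup k$. We choose $R_i\le T[t_i]$ in $E$ with $D_{R_0}\subseteq\dots\subseteq D_{R_l}$. Let $R_0\le T[t_0]$ be any member of $E$. Given $R_{i-1}$, we have $D_{R_{i-1}}\supseteq D_T\cup k$, so Lemma~\ref{lem:ext} extends $T[t_i]$ to a condition with decided set $D_{R_{i-1}}$; extend this condition to $R_i\in E$. Let $D'=D_{R_l}$ and use Lemma~\ref{lem:ext} again to find $R_i'\le R_i$ with $D_{R_i'}=D'$ for all $i\le l$. As $E$ is open, $R_i'\in E$.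

Let $T'=\bigcup_{i\le l}R'_i$. The nodes of $R_i'$ of length at most $k$ are the initial segments of $t_i$, and every node of $T$ of length at most $k$ is an initial segment of some $t_i$; so $T'\cap2^{\le k}=T\cap2^{\le k}$. A node of $T'$ of length at least $k$ extends exactly one $t_i$, and it has the same successors in $T'$ as in $R'_i$. Therefore $T'$ is a tree with decided set $(D_T\cap k)\cup(D'\setminus k)=^*D'$, and $T'[t_i]=R_i'$. Let $\beta<\alpha_{R_l}$ and let $N\ge k$ be a common $\beta$-bound for $R_0',\dots,R'_l$. Each $t\in T'$ with $|t|\ge N$ belongs to some $R_i'$, so $N$ is a $\beta$-bound for $T'$.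
\end{proof}

\begin{lemma}[The generic solution]\label{lem:generic}
Let $\mathbb Q=\mathbb Q_f$ be defined in a model $W$ and let $G\subseteq\mathbb Q$ be generic over $W$. Let $Y_G$ be the union of all $t$ such that $T\cap2^{|t|}=\{t\}$ for some $T\in G$, and let $P=\{x:Y_G(x)=1\}$. Then $Y_G\in2^\omega\setminus W$, and for every $\beta<\omega_1^W$ the set $P\cap a_\beta$ is finite and $(P\cap a_\beta)\setminus f(\beta)\ne\emptyset$.
\end{lemma}

\begin{proof}
For each $n$ the conditions with a single node of length $n$ are dense, by (Q3). Suppose $T,R\in G$ and $R\cap2^n=\{t\}$. A common extension of $T$ and $R$ has a node of length $n$, which must be $t$; so $t\in T$. If moreover $T\cap2^m=\{t'\}$ with $m\le n$, then $t\upharpoonright m=t'$. Hence $Y_G\in2^\omega$ is well defined and is a branch of every $T\in G$. Given $\beta$, Lemma~\ref{lem:ext} yields $T\in G$ with $\alpha_T>\beta$. If $N$ is a $\beta$-bound for $T$, applying it to the nodes $Y_G\upharpoonright n$, $n\ge N$, gives $P\cap a_\beta\subseteq N$ and $(P\cap a_\beta)\setminus f(\beta)\neq\emptyset$. Finally, let $Y\in W\cap2^\omega$ and $T\in\mathbb Q$. As $D_T$ is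 co-infinite, $T$ has two distinct nodes of the same length, and one of them, say $t$, is not an initial segment of $Y$. Then $T[t]$ forces $t\subseteq Y_G$, so $Y_G\ne Y$ by density.
\end{proof}

\section{Fusion, properness and bounding}\label{sec:proper}

We first isolate what a decreasing sequence of conditions needs in order to have a lower bound.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $T_0\ge T_1\ge\cdots$ be conditions and $k_0<k_1<\cdots$ numbers with $T_{n+1}\cap2^{\le k_n}=T_n\cap2^{\le k_n}$ for all $n$. Let $D_\omega=\bigcup_nD_{T_n}$ and $\delta<\omega_1$, and assume: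
\begin{enumerate}
\item[(a)] for every $\beta<\delta$ there is $n$ with $\alpha_{T_n}>\beta$;
\item[(b)] $D_\omega\subseteq^*I_\delta$.
\end{enumerate}
Then there is $q\in\mathbb Q$ with $D_q=D_\omega\cup I_\delta$ and $q\le T_n$ for all $n$.
\end{lemma}

\begin{proof}
For $m\ge n$ we have $k_m\ge k_n$, so $T_m\cap2^{\le k_n}=T_n\cap2^{\le k_n}$ by induction on $m$, and $D_{T_m}\cap k_n=D_{T_n}\cap k_n$. Thus $T_\omega=\bigcap_mT_m$ agrees with $T_n$ on $2^{\le k_n}$ and $D_\omega\cap k_n=D_{T_n}\cap k_n$ for every $n$. Since $k_n\to\infty$, $T_\omega$ is a $D_\omega$-tree. Let $q$ be $T_\omega$ pruned on $I_\delta\setminus D_\omega$ along $\emptyset$. Its decided set is $D_\omega\cup I_\delta$, which is $=^*I_\delta$ by (b). For $\beta<\delta$ take $n$ as in (a); then $q\subseteq T_n$ inherits a $\beta$-bound from $T_n$.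
\end{proof}

The two hypotheses pull in opposite directions. Hypothesis (b) is easier for larger $\delta$, but the limit tree gets its bounds only by inheritance, so (a) forces the ranks to climb all the way to $\delta$. We need a $\delta$ that is the supremum of the ranks and that also lies above every ordinal $\eta$ supplied by (T2) during the construction. The ordinal $M\cap\omega_1$ of a countable elementary submodel has both properties.

Recall the setting. Let $\theta$ be a large regular cardinal, $H(\theta)$ the collection of sets of hereditary size less than $\theta$, and $M\prec H(\theta)$ countable. Then $\omega\subseteq M$, $\delta=M\cap\omega_1$ is a countable limit ordinal, every object definable in $H(\theta)$ from parameters in $M$ belongs to $M$, and an existential statement with parameters in $M$ that holds in $H(\theta)$ has a witness in $M$. A condition $q$ is \emph{$(M,\mathbb Q)$-generic} if $A\cap M$ is predense below $q$ for every maximal antichain $A\in M$. The forcing $\mathbb Q$ is \emph{proper} if, for all countable $M\prec H(\theta)$ containing $\mathbb Q$ and some fixed parameters, every $p\in\mathbb Q\cap M$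 has an $(M,\mathbb Q)$-generic extension. Proper forcings preserve $\omega_1$.

\begin{proposition}\label{prop:master}
Let $M\prec H(\theta)$ be countable and contain the good tower, $f$, $\mathbb Q$, and a condition $T_0$. There is $q\le T_0$ such that for every open dense $E\subseteq\mathbb Q$ in $M$ some finite set $F\subseteq E\cap M$ is predense below $q$.
\end{proposition}

\begin{proof}
Let $\delta=M\cap\omega_1$ and let $\langle E_n:n<\omega\rangle$ list the open dense subsets of $\mathbb Q$ that belong to $M$. We construct $T_n\in\mathbb Q\cap M$ and $k_0<k_1<\cdots$ such that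
\begin{enumerate}
\item[(i)] $T_{n+1}\le T_n$ and $T_{n+1}\cap2^{\le k_n}=T_n\cap2^{\le k_n}$;
\item[(ii)] $T_{n+1}[t]\in E_n$ for all $t\in T_{n+1}\cap2^{k_n}$;
\item[(iii)] $D_{T_{n+1}}\setminus k_n\subseteq I_\delta$.
\end{enumerate}
Lemma~\ref{lem:amalg} gives (i) and (ii) for any choice of $k_n$. For (iii) we let $M$ compute the outcome for every possible level, and then choose the level from outside $M$, knowing $I_\delta$.

Given $T_n\in M$, there is a function $\Phi\in M$ on $\omega$ such that $\Phi(y)$ is a condition $T'$ as in Lemma~\ref{lem:amalg} for $T_n$, $k=y+1$ and $E_n$. The ordinal $\alpha^*=\sup_y\alpha_{\Phi(y)}$ is countable and belongs to $M$, so $\alpha^*<\delta$. Let $h(y)$ be least such that $D_{\Phi(y)}\setminus h(y)\subseteq I_{\alpha^*}$. Then $h\in M$, so some $\eta\in M\cap\omega_1=\delta$ witnesses (T2) for $h$. Let $m$ be as in Lemma~\ref{lem:gap} for $h,\eta,\alpha^*,\delta$. As $I_\delta$ is co-infinite, there is $y\notin I_\delta$ with $y\ge m$ and, if $n>0$, $y\ge k_{n-1}$. Put $k_n=y+1$ and $T_{n+1}=\Phi(y)\in M$. Lemma~\ref{lem:gap} gives (iii).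

We verify the hypotheses of Lemma~\ref{lem:fusion}. If $\beta<\delta$, then $\mathbb Q^{\ge\beta+1}\in M$ equals some $E_n$; by (ii) and (Q3), $\alpha_{T_{n+1}}>\beta$. If $x\in D_{T_{n+1}}\setminus D_{T_n}$, then $x\ge k_n$ by (i), so $x\in I_\delta$ by (iii). Hence $\bigcup_nD_{T_n}\subseteq D_{T_0}\cup I_\delta\subseteq^*I_\delta$, because $\alpha_{T_0}\in M$ gives $\alpha_{T_0}<\delta$. Let $q$ be the condition provided by Lemma~\ref{lem:fusion}.

The set $F_n=\{T_{n+1}[t]:t\in T_{n+1}\cap2^{k_n}\}$ is a finite subset of $E_n\cap M$. If $R\le q$, pick $t\in R\cap2^{k_n}$. Then $t\in T_{n+1}$, and $R[t]$ extends both $R$ and $T_{n+1}[t]$.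
\end{proof}

\begin{proposition}\label{prop:proper}
For a good tower and any $f:\omega_1\to\omega$, the forcing $\mathbb Q_f$ is proper and $\omega^\omega$-bounding.
\end{proposition}

\begin{proof}
Let $M$, $T_0$, $q$ be as in Proposition~\ref{prop:master}. Let $A\in M$ be a maximal antichain. The set $E$ of conditions lying below a member of $A$ is open dense and in $M$; let $F\subseteq E\cap M$ be predense below $q$. By elementarity each $r\in F$ lies below a member of $A\cap M$, so $A\cap M$ is predense below $q$. Thus $q$ is $(M,\mathbb Q)$-generic.

Let $\dot x$ be a name for an element of $\omega^\omega$ and $T_0$ a condition, and take $M$ containing both. For each $l$ the set of conditions deciding $\dot x(l)$ is open dense and in $M$; choose a finite subset $F^l$ of it that is predense below $q$, and let $g(l)$ be the largest value that a member of $F^l$ forces for $\dot x(l)$. Every $R\le q$ has an extension below a member of $F^l$, which forces $\dot x(l)\le g(l)$. So $q\Vdash\forall l\ \dot x(l)\le g(l)$, and $g$ is in the ground model.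
\end{proof}

\section{The iteration and the proof of Theorem~\ref{thm:A}}\label{sec:iteration}

In a \emph{countable support (CS) iteration} $\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi:\xi<\lambda\rangle$, a condition of $\mathbb P_\xi$ is a function $p$ on $\xi$ such that each $p(\eta)$ is a $\mathbb P_\eta$-name for an element of $\dot{\mathbb Q}_\eta$, and the support of $p$, the set of $\eta$ at which $p(\eta)$ is not the trivial condition, is countable. For $\eta\le\xi$ we identify $\mathbb P_\eta$ with the set of conditions of $\mathbb P_\xi$ whose support is contained in $\eta$; two such conditions are compatible in $\mathbb P_\eta$ if and only if they are compatible in $\mathbb P_\xi$. A forcing is \emph{$\aleph_2$-c.c.} if all its antichains have size at most $\aleph_1$; it then preserves all cardinals from $\aleph_2$ on. We use three published facts.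
\begin{itemize}
\item[(F1)] CS iterations of proper forcings are proper \cite[Ch.~III]{Sh}.
\item[(F2)] CS iterations of proper $\omega^\omega$-bounding forcings are $\omega^\omega$-bounding \cite[Ch.~VI \S2]{Sh}, \cite[\S3]{Ab}.
\item[(F3)] Assume CH. Let $\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi\rangle$ be a CS iteration of length $\lambda\le\omega_2$ such that $\mathbb P_\xi$ forces ``$\dot{\mathbb Q}_\xi$ is proper and $|\dot{\mathbb Q}_\xi|\le\aleph_1$'' for every $\xi<\lambda$. Then $\mathbb P_\lambda$ is $\aleph_2$-c.c., and if $\lambda<\omega_2$, then $\mathbb P_\lambda$ forces CH \cite[Ch.~III \S4]{Sh}, \cite[\S2]{Ab}.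
\end{itemize}

A \emph{nice name} for an element of a ground model set $X$ is given by a maximal antichain and a function from it to $X$; a nice name for a function $\kappa\to X$ is a $\kappa$-sequence of such names. Every name for such an object is forced to be equal to a nice one. All counting below rests on one computation. Every function $\omega_1\to\omega_2$ is bounded, so $\aleph_2^{\aleph_1}\le\aleph_2\cdot\aleph_1^{\aleph_1}=\aleph_2\cdot2^{\aleph_1}=\aleph_2$ when $2^{\aleph_1}=\aleph_2$. Consequently:
\begin{equation}\label{eq:count}
\begin{array}{l}
\text{an $\aleph_2$-c.c.\ forcing of size at most $\aleph_2$ has at most $\aleph_2$ nice names}\\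
\text{for elements of $\omega_1$, and for functions $\omega_1\to\omega$ or $\omega\to 2$.}
\end{array}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. Fix a good tower in $V$ (Lemma~\ref{lem:exist}) and let $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$, an a.d.\ family of size $\aleph_1$. Functions on $\mathcal A$ are identified with functions on $\omega_1$. Fix a bijection $\pi=(\pi_0,\pi_1):\omega_2\to\omega_2\times\omega_2$ with $\pi_0(\xi)\le\xi$ for all $\xi$. We define a CS iteration of length $\omega_2$ such that for all $\xi<\omega_2$: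
\begin{enumerate}
\item[(a)] $\mathbb P_\xi$ is proper, $\omega^\omega$-bounding, $\aleph_2$-c.c., and forces CH;
\item[(b)] $|\mathbb P_\xi|\le\aleph_2$.
\end{enumerate}

\emph{The iterand at stage $\xi$.} Suppose that $\mathbb P_\eta$ is defined and satisfies (a) and (b) for all $\eta\le\xi$. By \eqref{eq:count}, as soon as $\mathbb P_\eta$ is defined we can fix a list $\langle\dot f^\eta_\nu:\nu<\omega_2\rangle$ of all nice $\mathbb P_\eta$-names for functions $\omega_1\to\omega$. Let $\dot f_\xi=\dot f^{\pi_0(\xi)}_{\pi_1(\xi)}$, which is a $\mathbb P_\xi$-name because $\pi_0(\xi)\le\xi$. In $V[G_\xi]$ the tower is good by (a) and Lemma~\ref{lem:preserve}, so $\mathbb Q_{f_\xi}$ is proper and $\omega^\omega$-bounding by Proposition~\ref{prop:proper}; and CH holds, so $|\mathbb Q_{f_\xi}|\le\aleph_1$. Let $\dot{\mathbb Q}_\xi$ be a name for an isomorphic copy of $\mathbb Q_{\dot f_\xi}$ whose underlying set is a subset of $\omega_1$.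

\emph{Preserving (a) and (b).} Let $\xi\le\omega_2$ and suppose the iterands below $\xi$ have been chosen as above. Then (F1)--(F3) show that $\mathbb P_\xi$ is proper, $\omega^\omega$-bounding and $\aleph_2$-c.c., and that it forces CH if $\xi<\omega_2$. For the size, we admit only conditions $p$ such that $p(\eta)$ is a nice $\mathbb P_\eta$-name for a countable ordinal for each $\eta$ in the support; every condition is equivalent to one of these. By \eqref{eq:count} there are at most $\aleph_2$ choices for each $p(\eta)$, and supports are countable subsets of $\omega_2$, so $|\mathbb P_\xi|\le\aleph_2^{\aleph_0}=\aleph_2$.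

\emph{The final model.} Let $\mathbb P=\mathbb P_{\omega_2}$ and work in $V[G]$ for a $\mathbb P$-generic $G$. The cardinals $\aleph_1$ and $\aleph_2$ are preserved by properness and the $\aleph_2$-c.c. The set $V\cap\omega^\omega$ has size $\aleph_1$ and is dominating, so $\mathfrak d=\aleph_1$. By \eqref{eq:count}, $\mathfrak c\le\aleph_2$. Let $Y_\xi$ be the generic real of stage $\xi$. By Lemma~\ref{lem:generic}, $Y_\xi\notin V[G_\xi]$, while $Y_\zeta\in V[G_\xi]$ for $\zeta<\xi$; so these $\aleph_2$ reals are pairwise distinct and $\mathfrak c=\aleph_2$.

Let $f:\omega_1\to\omega$ be in $V[G]$ and let $\dot f$ be a nice $\mathbb P$-name for it. It involves $\aleph_1$ maximal antichains of size at most $\aleph_1$, and each condition has countable support, so all these supports are contained in some $\eta<\omega_2$. The antichains are then maximal antichains of $\mathbb P_\eta$, so $\dot f=\dot f^\eta_\nu$ for some $\nu$, and $f=f_\xi$ for $\xi=\pi^{-1}(\eta,\nu)$. The set $P$ added at stage $\xi$ satisfies $(\dagger)$ in $V[G_{\xi+1}]$ by Lemma~\ref{lem:generic}, and $(\dagger)$ is absolute, since it speaks only of the fixed sets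 $P$ and $a_\beta$ and the numbers $f(\beta)$.

By the remark after Lemma~\ref{lem:comb}, $\Psi(\mathcal A)$ is selectively $(a)$ in $V[G]$, so $\mathfrak v_{\mathrm{ssa}}\ne\aleph_1$. Proposition~\ref{prop:zfc} gives $\aleph_1=\mathfrak d\le\mathfrak v_{\mathrm{ssa}}\le\mathfrak c=\aleph_2$. Hence $\mathfrak v_{\mathrm{ssa}}=\aleph_2$.
\end{proof}

CH was used to build the tower, to keep the iterands of size $\aleph_1$ so that (F3) applies, and to count the dominating family; $2^{\aleph_1}=\aleph_2$ was used only in \eqref{eq:count} and in (b), so that $\omega_2$ steps suffice to treat all $f$.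

\section{The Sacks property and $\mathrm{cof}(\mathcal N)$}\label{sec:sacks}

Let $w:\omega\to\omega\setminus\{0\}$ tend to infinity. A \emph{$w$-slalom} is a function $S$ on $\omega$ with $S(n)\subseteq\omega$ and $|S(n)|\le w(n)$; it \emph{captures} $x\in\omega^\omega$ if $x(n)\in S(n)$ for all but finitely many $n$. A forcing has the \emph{Sacks property} if for every such $w$ in the ground model and every $x\in\omega^\omega$ in the extension there is a ground model $w$-slalom $S$ with $x(n)\in S(n)$ for all $n$. We use two more published facts.
\begin{itemize}
\item[(F4)] The Sacks property is preserved by CS iterations of proper forcings \cite[Ch.~VI \S2]{Sh}; see also \cite[\S6.3]{BJ}.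
\item[(F5)] (Bartoszy\'nski) $\mathrm{cof}(\mathcal N)$ is the least size of a family of $w$-slaloms capturing all of $\omega^\omega$ \cite[\S2.3]{BJ}.
\end{itemize}
The choice of $w$ in (F5) is immaterial, by the coding argument at the end of the proof of Proposition~\ref{prop:sacks}. Replacing each slalom $S$ by $n\mapsto\max(S(n)\cup\{0\})$ turns a capturing family into a dominating one, so $\mathfrak d\le\mathrm{cof}(\mathcal N)$.

The proof of Proposition~\ref{prop:master} does not give the Sacks property. The number of values allowed for $\dot x(l)$ is the number of nodes of $q$ at a level $k_n$, which is $2$ to the number of undecided levels below $k_n$; and $k_n$ had to exceed a threshold $m$ that depended on $T_n$. To bound the number of nodes in advance we must decide $\dot x(l)$ right after the $l$-th undecided level. We cannot remove surplus undecided levels either: the final decided set must be $=^*I_\delta$, so all but finitely many points outside $I_\delta$ must stay undecided. Hence the levels are dictated to us: they are the successive points $z_0<z_1<\cdots$ outside $I_\delta$, and one threshold must serve many steps.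 So $M$ has to compute in advance the outcome of all finite courses of the construction. A second difficulty arises. The ranks must be cofinal in $\delta$, whereas a countable system of conditions lying in $M$ has ranks bounded below $\delta$. We therefore use an increasing sequence of systems, the $r$-th of which pushes the rank only up to $\xi_r<\delta$ and has its own threshold $m_r$, and we pass to the $r$-th system once $z_l\ge m_r$.

\begin{proposition}\label{prop:sacks}
For a good tower and any $f:\omega_1\to\omega$, let $T_0\in\mathbb Q=\mathbb Q_f$ and let $\dot x$ be a name for an element of $\omega^\omega$. There are $q\le T_0$ and sets $F_l$ $(l<\omega)$ with $|F_l|\le2^{l+1}$ and $q\Vdash\forall l\ \dot x(l)\in F_l$. Consequently $\mathbb Q$ has the Sacks property.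
\end{proposition}

\begin{proof}
Let $M\prec H(\theta)$ be countable and contain the tower, $f$, $\mathbb Q$, $T_0$ and $\dot x$. Let $\delta=M\cap\omega_1$, let $\xi_0<\xi_1<\cdots$ be cofinal in $\delta$, and let $B_l$ be the open dense set of conditions deciding $\dot x(l)$. Fix a function $\Phi\in M$ such that $\Phi(T,k,E)$ is a condition $T'$ as in Lemma~\ref{lem:amalg}, for all $T,k,E$ as there.

\emph{Runs.} A \emph{run} is a finite sequence $\sigma=\langle(y_0,r_0),\dots,(y_{l-1},r_{l-1})\rangle$ of pairs of natural numbers with $y_0<\dots<y_{l-1}$. The $y_i$ are its \emph{points} and the $r_i$ its \emph{labels}; $\sigma$ is an \emph{$r$-run} if all its labels are at most $r$. We define conditions $T(\sigma)$ by recursion on the length. Let $T(\emptyset)=T_0$. If $\sigma$ is as displayed and $y$ exceeds its points, let $T^-$ be $T(\sigma)$ pruned on the finite set $y\setminus(D_{T(\sigma)}\cup\{y_0,\dots,y_{l-1}\})$ along $\emptyset$. This is a condition below $T(\sigma)$ by (Q1) and (Q4), with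
\begin{equation}\label{eq:prune}
D_{T^-}=D_{T(\sigma)}\cup\bigl(y\setminus\{y_0,\dots,y_{l-1}\}\bigr).
\end{equation}
Put $T(\sigma^\frown(y,r))=\Phi(T^-,\,y+1,\,B_l\cap\mathbb Q^{\ge\xi_r})$.

\emph{Thresholds.} Fix $r$. The restriction of $\sigma\mapsto T(\sigma)$ to $r$-runs is definable from $\Phi$, $T_0$, $\dot x$, the tower, $f$ and $\xi_0,\dots,\xi_r$, so it belongs to $M$. There are countably many $r$-runs, so $\alpha^*_r=\sup\{\alpha_{T(\sigma)}:\sigma\text{ an $r$-run}\}$ is a countable ordinal in $M$, and $\alpha^*_r<\delta$. For each $y$ only finitely many $r$-runs have all points at most $y$; let $h_r(y)$ be least such that $D_{T(\sigma)}\setminus h_r(y)\subseteq I_{\alpha^*_r}$ for all of them. Then $h_r\in M$, so some $\eta_r<\delta$ witnesses (T2) for $h_r$. Lemma~\ref{lem:gap} gives $m_r$ such that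
\begin{equation}\label{eq:claim}
\begin{array}{l}
\text{if $\sigma$ is an $r$-run whose last point $y$ satisfies $y\ge m_r$ and $y\notin I_\delta$,}\\
\text{then }D_{T(\sigma)}\setminus(y+1)\subseteq I_\delta .
\end{array}
\end{equation}
We take $m_0$ so large that also $D_{T_0}\setminus m_0\subseteq I_\delta$.

\emph{The true run.} Let $z_0<z_1<\cdots$ enumerate $\omega\setminus(I_\delta\cup m_0)$, and let $r_l$ be the largest $r\le l$ with $m_r\le z_l$; it exists because $m_0\le z_l$. The sequence $\langle r_l\rangle$ is nondecreasing, since $r_l\le l+1$ and $m_{r_l}\le z_{l+1}$; and it tends to infinity, since $r_l\ge r$ as soon as $l\ge r$ and $z_l\ge m_r$. Let $\sigma_l=\langle(z_i,r_i):i<l\rangle$, $T_l=T(\sigma_l)$, $k_l=z_l+1$, and let $T_l^-$ be the pruned tree in the step from $T_l$ to $T_{l+1}$. Thus $T_{l+1}\le T_l^-\le T_l$, and $T_{l+1}$ agrees with $T_l^-$ on $2^{\le k_l}$.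

We show by induction on $l$ that $D_{T_l}$ contains no $z_i$. For $l=0$ this holds because $z_i\ge m_0$ and $z_i\notin I_\delta$. Assume it for $l$. By \eqref{eq:prune}, $D_{T_l^-}=D_{T_l}\cup(z_l\setminus\{z_0,\dots,z_{l-1}\})$ contains no $z_i$, and $D_{T_{l+1}}\cap k_l=D_{T^-_l}\cap k_l$. The run $\sigma_{l+1}$ is an $r_l$-run with last point $z_l\ge m_{r_l}$, $z_l\notin I_\delta$, so \eqref{eq:claim} gives $D_{T_{l+1}}\setminus k_l\subseteq I_\delta$. This completes the induction, and the same formulas give
\begin{equation}\label{eq:free}
k_l\setminus D_{T_{l+1}}=\{z_0,\dots,z_l\}.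
\end{equation}

\emph{Fusion.} By \eqref{eq:free}, the levels pruned in passing from $T_{l+1}$ to $T_{l+1}^-$ are all at least $k_l$, so these two trees agree on $2^{\le k_l}$. Since $T_{l+2}$ agrees with $T^-_{l+1}$ on $2^{\le k_{l+1}}$, we get $T_{l+2}\cap2^{\le k_l}=T_{l+1}\cap2^{\le k_l}$. We apply Lemma~\ref{lem:fusion} to $T_1\ge T_2\ge\cdots$ and $k_0<k_1<\cdots$. Hypothesis (a) holds because the cones of $T_{l+1}$ over level $k_l$ are in $\mathbb Q^{\ge\xi_{r_l}}$, so that $\alpha_{T_{l+1}}\ge\xi_{r_l}$, and the $\xi_{r_l}$ are cofinal in $\delta$. By \eqref{eq:free} and the induction, $\bigcup_lD_{T_l}=\omega\setminus\{z_i:i<\omega\}=I_\delta\cup m_0$, which gives (b). We obtain $q\le T_l$ for all $l$, with undecided levels exactly $z_0,z_1,\dots$.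

The tree $q$ has $2^{l+1}$ nodes $t$ of length $k_l$. For each of them $T_{l+1}[t]\in B_l$; let $F_l$ be the set of values that these conditions force for $\dot x(l)$. If $R\le q$ and $t\in R\cap2^{k_l}$, then $R[t]\le T_{l+1}[t]$ forces $\dot x(l)\in F_l$. So $q\Vdash\dot x(l)\in F_l$ for all $l$.

\emph{Arbitrary widths.} Let $w\ge1$ tend to infinity. Choose $n_0<n_1<\cdots$ with $w(n)\ge2^{l+1}$ for all $n\ge n_l$, and extend $T_0$ to decide $\dot x\upharpoonright n_0$. Apply the first part to the name for the function whose value at $l$ is the code of $\dot x\upharpoonright n_{l+1}$ under a fixed bijection between $\omega^{<\omega}$ and $\omega$. For $n\in[n_l,n_{l+1})$ let $S(n)$ be the set of values at $n$ of the sequences of length $n_{l+1}$ coded in $F_l$, and for $n<n_0$ let $S(n)$ be the singleton of the decided value. Then $S$ is a $w$-slalom and $q\Vdash\forall n\ \dot x(n)\in S(n)$.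
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
In the iteration of Section~\ref{sec:iteration} the tower is good in each $V[G_\xi]$, so each iterand is forced to be proper and to have the Sacks property. By (F4), $\mathbb P$ has the Sacks property. Fix $w\in V$. In $V[G]$ every $x\in\omega^\omega$ is captured by a $w$-slalom from $V$, and by CH in $V$ there are $\aleph_1$ of these. So $\mathrm{cof}(\mathcal N)\le\aleph_1$ by (F5), and $\mathrm{cof}(\mathcal N)\ge\mathfrak d=\aleph_1$. Since $\mathfrak v_{\mathrm{ssa}}=\aleph_2$ in this model, $\mathfrak v_{\mathrm{ssa}}\le\mathrm{cof}(\mathcal N)$ fails there.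
\end{proof}

\section{A model of $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$}\label{sec:hechler}

In Proposition~\ref{prop:zfc}(3) each candidate sequence $\langle A_n\rangle$ was assigned a point $a$ at which it is defeated. When $|\mathcal A|=\aleph_1<\mathfrak c$ there are too many candidates for a list. Instead we build the model as the last stage of an $\omega_1$-chain of models. Every candidate appears at a countable stage, and the tails assigned to $a_\alpha$ are given by a dominating real added after $a_\alpha$ appears. One point needs care: to defeat a candidate at $a_\alpha$ we need domination at \emph{every} $n$, while a generic dominating real dominates old functions only almost everywhere. A density argument over the $\aleph_1$ available indices $\alpha$ supplies this.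

\emph{Hechler forcing} consists of pairs $(s,g)$ with $s\in\omega^{<\omega}$ and $g\in\omega^\omega$, where $(s',g')\le(s,g)$ if $s'\supseteq s$, $g'\ge g$ everywhere, and $s'(n)\ge g(n)$ for $n\in|s'|\setminus|s|$. Conditions with the same first coordinate are compatible, so the forcing is c.c.c.\ (all antichains are countable). Let $d$ be the union of the first coordinates in the generic filter. The condition $(s,g)$ forces $d(n)\ge g(n)$ for all $n\ge|s|$, and $(s,\max(g,g'))\le(s,g)$ for every $g'$; so $d$ dominates all ground model functions.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]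
Let $V\models\mathfrak c\ge\aleph_2$, let $\langle\mathbb H_\gamma:\gamma\le\omega_1\rangle$ be the finite support iteration of Hechler forcing of length $\omega_1$, let $G$ be $\mathbb H_{\omega_1}$-generic, and let $d_\gamma$ be the real added at stage $\gamma$, which dominates $V[G_\gamma]\cap\omega^\omega$. Finite support iterations of c.c.c.\ forcings are c.c.c., so cardinals are preserved and $\mathfrak c\ge\aleph_2$ in $V[G]$. A nice name for a real involves countably many conditions, each with finite support, so it is an $\mathbb H_\gamma$-name for some $\gamma<\omega_1$. Hence $\{d_\gamma:\gamma<\omega_1\}$ is dominating in $V[G]$ and $\mathfrak d=\aleph_1$.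

We claim that in $V[G]$ no a.d.\ family of size $\aleph_1$ has a selectively $(a)$ space. Let $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$ be enumerated without repetition. From a name for this enumeration we obtain in $V$ a sequence of nice names $\dot a_\alpha$ for subsets of $\omega$, evaluated by $G$ as $a_\alpha$, and a strictly increasing $\gamma^*:\omega_1\to\omega_1$ such that $\dot a_\alpha$ is an $\mathbb H_{\gamma^*(\alpha)}$-name. In $V[G]$ define
\[
f_n(a_\alpha)=d_{\gamma^*(\alpha)}(n)+1 .
\]
Let $\langle A_n\rangle$ be a sequence of members of $\mathcal A^\perp$ in $V[G]$. It is coded by a real, so it has an $\mathbb H_\gamma$-name $\langle\dot A_n\rangle$ for some $\gamma<\omega_1$. For $\alpha$ with $\gamma^*(\alpha)\ge\gamma$ let $\dot g_\alpha$ be the $\mathbb H_{\gamma^*(\alpha)}$-name for the function whose value at $n$ is $\max(\dot A_n\cap\dot a_\alpha)$ if this set is nonempty and finite, and $0$ otherwise.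

The set of conditions that force $\dot d_{\gamma^*(\alpha)}\ge\dot g_\alpha$ everywhere, for some $\alpha$ with $\gamma^*(\alpha)\ge\gamma$, is dense. Indeed, given $p$, choose $\alpha$ such that $\gamma'=\gamma^*(\alpha)$ is at least $\gamma$ and above the finite support of $p$; this is possible because $\gamma^*$ is strictly increasing. Extend $p$ by putting $(\emptyset,\dot g_\alpha)$ at coordinate $\gamma'$. As the first coordinate is empty, the new condition forces $\dot d_{\gamma'}(n)\ge\dot g_\alpha(n)$ for all $n$.

So in $V[G]$ there is $\alpha$ with $d_{\gamma^*(\alpha)}\ge g_\alpha$ everywhere. Each $A_n\cap a_\alpha$ is finite, hence contained in $g_\alpha(n)+1\le f_n(a_\alpha)$. Thus \eqref{eq:catch} fails at $a_\alpha$, and by Lemma~\ref{lem:comb} the space $\Psi(\mathcal A)$ is not selectively $(a)$.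

The claim gives $\mathfrak v_{\mathrm{ssa}}\le\aleph_1$, and $\mathfrak v_{\mathrm{ssa}}\ge\mathfrak d=\aleph_1$ by Proposition~\ref{prop:zfc}. So $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$ in $V[G]$. This model and the model of Theorem~\ref{thm:A} both satisfy $\mathfrak d<\mathfrak c$ and disagree on $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$, which is the independence stated in the theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ab}
Abraham, Proper forcing, in \emph{Handbook of Set Theory}.

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.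

\bibitem{MS}
Charles J.G. Morgan and Samuel G. Da Silva, Selectively $(a)$-spaces from almost disjoint families are necessarily countable under a certain parametrized weak diamond principle, arXiv:1609.05822 (2016).

\bibitem{Sh}
Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}
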